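\title{Curves of elliptic nodes on K3 surfaces that are not constant cycle curves}

\begin{abstract}
Let $(X,L)$ be a polarized K3 surface of genus $g$. The nodes of the nodal elliptic curves in $|L|$ sweep out a curve $C_{\mathrm{en}}\subset X$. For generic $(X,L)$ of genus $2$ all points of $C_{\mathrm{en}}$ have the same class in $\operatorname{CH}_0(X)$, and a conjecture of Huybrechts predicts the same for every $(X,L)$ of genus $g\ge 3$. We show that the conjecture is false. It fails for an explicit smooth quartic surface, where the question reduces to the fact that a certain point on an elliptic curve over $\mathbb Q$ has infinite order. Deforming this example together with an added rational curve, we show that it fails for the very general polarized K3 surface of every genus $g\ge3$.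
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, a K3 surface is a complex projective K3 surface. A \emph{curve} on a surface is a closed subset of pure dimension one with its reduced structure; it may be reducible. A curve is \emph{nodal} if its only singularities are nodes, and \emph{rational} if it is irreducible with normalization $\mathbb P^1$.

The Chow group $\operatorname{CH}_0(X)$ is the free abelian group on the points of $X$ modulo the divisors of rational functions on irreducible curves in $X$. A curve $C\subset X$ is a \emph{constant cycle curve} if $[x]=[y]$ in $\operatorname{CH}_0(X)$ for all $x,y\in C$. Rational curves are the first examples. We use three theorems on a K3 surface $X$.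
\begin{description}
\item[(BV)] (Beauville--Voisin) All points on all rational curves of $X$ have the same class $c_X\in\operatorname{CH}_0(X)$, and $M\cdot M'\in\mathbb Z c_X$ for all divisors $M,M'$.
\item[(R)] (Roitman) The group $\operatorname{CH}_0(X)$ is torsion free.
\item[(BM)] (Bogomolov--Mumford, Mori--Mukai) Every ample linear system on $X$ contains a sum of rational curves.
\end{description}
An ample divisor meets every curve, so by (BM) every curve on $X$ contains a point of class $c_X$. Hence
\begin{equation}\label{eq:ccc}
\text{a curve $C\subset X$ is a constant cycle curve if and only if $[x]=c_X$ for all $x\in C$.}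
\end{equation}

A \emph{polarized K3 surface of genus $g$} is a pair $(X,L)$ with $L$ an ample primitive line bundle on $X$ and $L^2=2g-2$. The linear system $|L|$ is a $\mathbb P^g$, and its members have arithmetic genus $g$. A \emph{nodal elliptic curve} in $|L|$ is an integral nodal curve $C\in|L|$ of geometric genus $1$; it has $g-1$ nodes. A node is expected to cost one condition, so one expects finitely many curves with $g$ nodes, which are rational, and a one-dimensional family of nodal elliptic curves. For generic $(X,L)$ this family exists (Mori--Mukai). The \emph{curve of elliptic nodes} $C_{\mathrm{en}}\subset X$ is the closure of the set of singular points of all nodal elliptic curves in $|L|$. It may be empty for special $(X,L)$; when it is nonempty it is a curve (Proposition~\ref{prop:elliptic}). It is attached to $(X,L)$ without any choice, as are the rational curves in $|L|$, and one may ask whether it shares their behavior in $\operatorname{CH}_0(X)$. The two lowest genera can be examined by hand.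

\begin{example}[Genus 2]\label{ex:g2}
A generic $(X,L)$ of genus $2$ is a double cover $\pi\colon X\to\mathbb P^2$, $w^2=f_6$, branched along a smooth sextic, with $L=\pi^*\mathcal O(1)$. The members of $|L|\cong\mathbb P^2$ are the preimages of lines $\ell$, given by $w^2=f_6|_\ell$. Such a curve is singular exactly over the multiple roots of $f_6|_\ell$, and it has a node over a double root. So the nodal elliptic curves are the preimages of the lines that are simply tangent to the sextic at exactly one point. The node lies on the ramification curve, and all but finitely many points of that curve occur. Thus $C_{\mathrm{en}}$ is the fixed curve of the covering involution. For $x\in C_{\mathrm{en}}$ we have $2[x]=\pi^*[\pi(x)]$, which does not depend on $x$ because $\operatorname{CH}_0(\mathbb P^2)=\mathbb Z$. By (R), $C_{\mathrm{en}}$ is a constant cycle curve.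
\end{example}

\begin{example}[Genus 3]\label{ex:g3}
Let $X\subset\mathbb P^3$ be a smooth quartic, $L=\mathcal O_X(1)$, and let $x,y$ be the two nodes of a nodal elliptic curve $\Gamma=X\cap\Pi$. The line $\overline{xy}\subset\Pi$ is not contained in the integral quartic $\Gamma$ and meets it with multiplicity at least $2$ at $x$ and at $y$, so it cuts out $2x+2y$ on $X$. A line is an intersection of two planes, so $2[x]+2[y]=L^2=4c_X$ by (BV), and
\[
[x]+[y]=2c_X
\]
by (R).
\end{example}

These examples suggest the following conjecture of Huybrechts, which we take from \cite{Huang}.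
\begin{quote}
\emph{Let $(X,L)$ be a polarized K3 surface of genus $g\ge3$. If $C_{\mathrm{en}}$ is nonempty, then it is a constant cycle curve.}
\end{quote}
They also show where it could go wrong. In genus $2$ a nodal elliptic curve has a single node. In genus $3$ it has two, and the argument controls their sum only.

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:A}
Let $X_0\subset\mathbb P^3$ be the quartic
\[
x_0^4+x_1^4=x_2^4+5x_2^2x_3^2+x_3^4,\qquad L=\mathcal O_{X_0}(1).
\]
Then $(X_0,L)$ is a polarized K3 surface of genus $3$. Its curve $C_{\mathrm{en}}$ contains the smooth plane sections $C_\pm=X_0\cap\{x_3=\pm\lambda x_2\}$, where $\lambda^2=-\frac52$, and neither $C_+$ nor $C_-$ is a constant cycle curve. Hence $C_{\mathrm{en}}$ is not a constant cycle curve.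
\end{theorem}

\begin{theorem}\label{thm:B}
Let $g\ge3$. For $(X,L)$ outside a countable union of proper closed subsets of the (irreducible) moduli space of polarized K3 surfaces of genus $g$, the curve $C_{\mathrm{en}}$ is nonempty and is not a constant cycle curve.
\end{theorem}

We say \emph{very general} for ``outside a countable union of proper closed subsets''. Together with Example~\ref{ex:g2}, Theorem~\ref{thm:B} shows that for very general $(X,L)$ of genus $g\ge2$ the curve $C_{\mathrm{en}}$ is a constant cycle curve if and only if $g=2$. On a very general quartic, the sum of the classes of the two nodes is constant by Example~\ref{ex:g3}, while the individual classes are not constant on $C_{\mathrm{en}}$.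

\subsection{Method}

There are two difficulties: nodal elliptic curves are hard to write down, and it is hard to prove that two points are \emph{not} rationally equivalent. The quartic $X_0$ has two features that answer them. It contains only even powers of $x_3$, which produces a family of nodal elliptic curves by the tangent line construction of Example~\ref{ex:g2} (Section~\ref{sec:nodes}). Its equation separates the variables $(x_0,x_1)$ from $(x_2,x_3)$, which relates $X_0$ to a product $E_1\times E_2$ of elliptic curves; there the constancy of the class along $C_+$ forces a point of $E_2$ to be torsion, and this is refuted by arithmetic (Section~\ref{sec:product}). For Theorem~\ref{thm:B}, one node of class different from $c_X$ on one suitable, possibly reducible, curve on one surface of genus $g$ suffices (Sections~\ref{sec:deform} and~\ref{sec:reduction}). Such a curve is obtained from the quartic by adding a rational curve of degree $g-2$ (Sections~\ref{sec:low} and~\ref{sec:high}).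

\section{Background}\label{sec:background}

\subsection{Line bundles on a K3 surface}

We recall the standard facts used below. The group $\operatorname{Pic}(X)$ embeds into the even lattice $H^2(X,\mathbb Z)$ as the primitive sublattice of classes orthogonal to the holomorphic $2$-form $\sigma_X$; a sublattice is \emph{primitive} if the quotient is torsion free. Riemann--Roch reads $\chi(M)=2+\frac12M^2$, and $h^i(M)=h^{2-i}(M^{-1})$. An irreducible curve $C$ has arithmetic genus $1+\frac12C^2$; so $C^2\ge-2$, with equality exactly when $C$ is smooth and rational. If $M^2>0$, the intersection form is negative definite on $M^\perp\subset\operatorname{Pic}(X)$ (Hodge index theorem). A class $M$ is ample if and only if $M^2>0$ and $M\cdot C>0$ for every irreducible curve $C$ (Nakai--Moishezon). Finally, $X$ is not uniruled, so it contains only countably many rational curves.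

\subsection{Zero-cycles in families}

Both theorems require passing from rational equivalences on individual fibers to rational equivalences on a family. The next lemma collects what we need; part (c) is the argument of Bloch--Srinivas. A \emph{variety} is an integral separated scheme of finite type over $\mathbb C$. Let $Y\to T$ be a smooth projective morphism of relative dimension $n$ onto a smooth variety, and let $\alpha\in\operatorname{CH}^n(Y)$. For a morphism $M\to T$ from a smooth variety, let $\alpha_M$ be the pullback of $\alpha$ to $Y_M=Y\times_TM$. For a point $t$ this is a class $\alpha_t\in\operatorname{CH}_0(Y_t)$. Put $T_0=\{t\in T:\alpha_t=0\}$.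

\begin{lemma}\label{lem:spread}
\begin{enumerate}
\item[(a)] There are countably many morphisms $M_i\to T$ from smooth varieties such that $\alpha_{M_i}=0$ and $T_0$ is the union of their images.
\item[(b)] $T_0$ is a countable union of closed subsets of $T$.
\item[(c)] If $\dim T=1$ and $T_0$ is uncountable, there are $N\ge1$, points $p_i\in T$ and classes $\beta_i\in\operatorname{CH}_1(Y_{p_i})$, finite in number, such that $N\alpha$ is the sum of the pushforwards of the $\beta_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose a countable algebraically closed field $k\subset\mathbb C$ over which $Y\to T$ and a cycle representing $\alpha$ are defined. Let $t\in T_0$. The relation $\alpha_t=0$ involves finitely many curves and rational functions. They are defined, together with $t$, over a finitely generated extension $K\subset\mathbb C$ of $k$, and so $\alpha$ vanishes already in $\operatorname{CH}_0(Y_K)$. Choose a smooth $k$-variety $M$ with function field $K$ and a $k$-morphism $M\to T$ inducing the $K$-point $t$. The curves and functions extend over a dense open subset of $M$, so $\alpha_M=0$ after shrinking $M$. The inclusion $K\subset\mathbb C$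 is a complex point of $M$ over $t$. Since $k$ is countable, there are countably many such pairs $(M,M\to T)$ up to isomorphism; let $M_i$ be their base changes to $\mathbb C$. Their images cover $T_0$, and they lie in $T_0$ because $\alpha_t$ is the restriction of $\alpha_{M_i}$ to the fiber over any point above $t$.

(b) We show that the closure of the image of $M_i$ lies in $T_0$. Let $t$ be a point of this closure. Embed $M_i$ as a dense open subset of a variety $\overline M_i$ proper over $T$, choose a point of $\overline M_i$ over $t$ and an irreducible curve through it that meets $M_i$. Normalizing and removing finitely many points, we get a smooth curve $S\to T$ and $s_0\in S$ over $t$ such that $S\setminus\{s_0\}\to T$ factors through $M_i$. Then $\alpha_S$ vanishes over $S\setminus\{s_0\}$, and specialization of Chow groups \cite[\S20.3]{Fulton} gives $\alpha_t=0$. Concretely, $\alpha_S=i_*\beta$ for the inclusion $i$ of the fiber over $s_0$, and $i^*i_*\beta=0$ because this fiber has trivial normal bundle.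

(c) Some $M_i$ does not map to a point, hence dominates $T$. A curve in $M_i$ dominating $T$ gives, after normalizing and shrinking, a finite morphism $S\to T^\circ$ of smooth curves of some degree $N$ onto a dense open $T^\circ\subset T$, with $\alpha_S=0$. Pushing forward along $Y_S\to Y_{T^\circ}$ gives $N\alpha_{T^\circ}=0$. The exact sequence $\bigoplus_{p\in T\setminus T^\circ}\operatorname{CH}_1(Y_p)\to\operatorname{CH}_1(Y)\to\operatorname{CH}_1(Y_{T^\circ})\to0$ concludes.
\end{proof}

\begin{corollary}\label{cor:closed}
Let $\mathcal X\subset\mathbb P^N\times B\to B$ be a smooth projective family of K3 surfaces, $T$ a variety with a morphism $b\colon T\to B$, and $z\colon T\to\mathcal X$ a $B$-morphism. Then $\{t\in T:[z(t)]=c_{X_{b(t)}}\}$ is a countable union of closed subsets of $T$.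
\end{corollary}

\begin{proof}
A resolution of singularities of $T$ is proper and surjective, so we may assume that $T$ is smooth. Let $e$ be the degree of the fibers $X_{b(t)}\subset\mathbb P^N$. By (BV), $c_1(\mathcal O(1))^2=e\,c_{X_{b(t)}}$, so by (R) the condition is $\alpha_t=0$ for $\alpha=e[z(T)]-c_1(\mathcal O(1))^2\in\operatorname{CH}^2(\mathcal X\times_BT)$. Apply Lemma~\ref{lem:spread}(b).
\end{proof}

We use the corollary as follows: if $[z(t_0)]\ne c$ for one point $t_0$, then none of the closed subsets contains $t_0$, so all are proper and $[z(t)]\neq c$ for very general $t$.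

\section{Nodal elliptic curves on the quartic}\label{sec:nodes}

Write $f=x_0^4+x_1^4$ and $\gamma=x_2^4+5x_2^2x_3^2+x_3^4$, so $X_0=\{f=\gamma\}$. Both binary forms have four distinct roots; for $\gamma$ this holds because $a^2+5a+1$ has discriminant $21\ne0$ and nonzero roots. So the gradients of $f$ and $\gamma$ vanish only at the origin, $X_0$ is smooth, and it is a K3 surface with $L^2=4$. If $L=kM$ with $k\ge2$, then $k^2M^2=4$ gives $M^2=1$, which is impossible in an even lattice. Thus $(X_0,L)$ is a polarized K3 surface of genus $3$.

Completing the square in $x_3^2$, we rewrite the equation of $X_0$ as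
\begin{equation}\label{eq:square}
\eta^2=\varphi(x_0,x_1,x_2),\qquad \eta=x_3^2+\tfrac52x_2^2,\qquad \varphi=x_0^4+x_1^4+\tfrac{21}4x_2^4 .
\end{equation}
Let $D=\{\varphi=0\}\subset\mathbb P^2$, a smooth plane quartic, and let $\pi\colon X_0\to\mathbb P^2$ be the projection from $O=(0:0:0:1)\notin X_0$. On the planes $x_3=\pm\lambda x_2$ the form $\eta$ vanishes, so $\pi$ maps each of $C_+$ and $C_-$ isomorphically onto $D$; let $z_\pm(d)\in C_\pm$ be the point over $d\in D$. Equation \eqref{eq:square} has the shape of a double plane branched along $D$. As in Example~\ref{ex:g2}, a line tangent to $D$ at $d$ should produce a node at $\eta=0$ over $d$. But $\eta=0$ now has two solutions $x_3=\pm\lambda x_2$, so we get the two nodes that genus $3$ requires. They are exchanged by the automorphism $\theta\colon x_3\mapsto-x_3$ and not fixed by it, so the argument of Example~\ref{ex:g2} does not apply to them.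

\begin{proposition}\label{prop:Gamma}
For $d\in D$ let $\Gamma_d=\pi^{-1}(T_dD)\in|L|$ be the section of $X_0$ by the plane spanned by $O$ and the tangent line $T_dD$. For all but finitely many $d$, the curve $\Gamma_d$ is a nodal elliptic curve with nodes $z_+(d)$ and $z_-(d)$. In particular $C_\pm\subset C_{\mathrm{en}}$.
\end{proposition}

\begin{proof}
Exclude the finitely many $d$ that are flexes, points of contact of bitangents, or satisfy $x_2(d)=0$. Choose coordinates $(s:u)$ on $T_dD$ with $d=\{s=0\}$. Then $\varphi|_{T_dD}=s^2\mu$, where the quadratic form $\mu(s,u)$ has distinct roots and $\mu(d)\ne0$. In the plane with coordinates $(s:u:x_3)$ the curve $\Gamma_d$ is given by $G=\eta^2-s^2\mu$, where $\eta=x_3^2+\frac52l^2$ and $l=x_2|_{T_dD}$. Since $\partial G/\partial x_3=4x_3\eta$, a singular point has $\eta=0$ or $x_3=0$.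

Suppose $\eta=0$. Then $dG=-d(s^2\mu)$ at the point, so $(s:u)$ is a multiple root of $s^2\mu$, that is $s=0$, and $x_3=\pm\lambda l(d)\neq0$. These are the points $z_\pm(d)$. In the chart $u=1$ we have $\partial\eta/\partial x_3=2x_3\ne0$ there, so $(\eta,s)$ are local coordinates, and $G=(\eta-s\sqrt\mu)(\eta+s\sqrt\mu)$ with $\mu$ invertible is the equation of a node.

Suppose $x_3=0$. Then the binary quartic
\[
G(s,u,0)=\tfrac{25}4l^4-\varphi|_{T_dD}=-(x_0^4+x_1^4-x_2^4)|_{T_dD}
\]
has a multiple root, so $T_dD$ is tangent to the smooth quartic $D'=\{x_0^4+x_1^4=x_2^4\}$. If this happened for infinitely many $d$, the irreducible dual curves $D^\vee$ and $D'^\vee$ would share infinitely many points, since $d\mapsto T_dD$ is finite-to-one. They would coincide, and biduality would give $D=D'$, which is false.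

So for all but finitely many $d$ the plane quartic $\Gamma_d$ has exactly two singular points, both nodes; in particular it is reduced. A reducible nodal quartic is a line and a cubic meeting in $3$ points or two conics meeting in $4$ points, so it has at least $3$ nodes. Hence $\Gamma_d$ is integral, of geometric genus $3-2=1$. The irreducible curves $C_\pm$ contain infinitely many nodes $z_\pm(d)$, so they lie in the closure $C_{\mathrm{en}}$.
\end{proof}

\section{The curves $C_\pm$ are not constant cycle curves}\label{sec:product}

\subsection{Transfer to a product of elliptic curves}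

The curve $C_+$ belongs to the pencil of plane sections $x_3=yx_2$. In the coordinates $x=x_1/x_0$, $y=x_3/x_2$, $\tau=x_2/x_0$ the equation of $X_0$ is
\[
1+x^4=\tau^4\gamma(1,y).
\]
For fixed $y$, the quantity $\tau^2\sqrt{\gamma(1,y)}$ is a square root of $1+x^4$. This leads to the smooth projective curves of genus one with affine equations
\[
E_1\colon w^2=x^4+1,\qquad E_2\colon w^2=\gamma(1,y)=y^4+5y^2+1 .
\]
Choose origins $o_i\in E_i$ with $w(o_i)=0$. The involution $w\mapsto-w$ is nontrivial and fixes $o_i$, so it is a group automorphism of order two, that is, the inversion $p\mapsto-p$. On $X^\circ=X_0\cap\{x_0x_2f\ne0\}$ both $1+x^4$ and $\gamma(1,y)$ are invertible. Put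
\[
W^\circ=\bigl\{(\xi,p,q)\in X^\circ\times E_1\times E_2:\ x(p)=x(\xi),\ y(q)=y(\xi),\ w(p)w(q)=(\tau^2\gamma(1,y))(\xi)\bigr\}.
\]
Given $\xi$, there are two choices for $w(p)=\pm\sqrt{1+x^4}\neq0$. Each determines $w(q)=\tau^2\gamma(1,y)/w(p)$, and then $w(q)^2=\tau^4\gamma(1,y)^2/(1+x^4)=\gamma(1,y)$, as required. So $W^\circ\to X^\circ$ is the pullback along $x$ of the unramified part of the double cover $E_1\to\mathbb P^1$. It is finite \'etale of degree $2$, with fibers of the form $\{(p,q),(-p,-q)\}$. Let $W\subset X_0\times E_1\times E_2$ be the closure of $W^\circ$, and define the homomorphism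
\[
W_*\colon\operatorname{CH}_0(X_0)\to\operatorname{CH}_0(E_1\times E_2),\qquad W_*\alpha=\operatorname{pr}_{E_1\times E_2*}\bigl([W]\cdot\operatorname{pr}_{X_0}^*\alpha\bigr).
\]
Since $W^\circ$ is closed in $X^\circ\times E_1\times E_2$ and \'etale over $X^\circ$, for $\xi\in X^\circ$ the surface $\{\xi\}\times E_1\times E_2$ meets $W$ transversally in the fiber of $W^\circ$, and $W_*[\xi]=[(p,q)]+[(-p,-q)]$.

Fix $q\in E_2$ with $y(q)=\lambda$; then $w(q)^2=\frac{25}4-\frac{25}2+1=-\frac{21}4$.

\begin{lemma}\label{lem:transfer}
If $C_+$ is a constant cycle curve, the class $[(p,q)]+[(-p,-q)]\in\operatorname{CH}_0(E_1\times E_2)$ is the same for all $p$ in a nonempty open subset of $E_1$.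
\end{lemma}

\begin{proof}
Let $p\in E_1$ have $x(p)\ne\infty$ and $w(p)\ne0$. Choose $\tau$ with $\tau^2=w(p)/w(q)$ and put $\xi=(1:x(p):\tau:\lambda\tau)$. Then $\tau^4\gamma(1,\lambda)=\tau^4w(q)^2=w(p)^2=1+x(p)^4$, so $\xi\in C_+\cap X^\circ$, and $w(p)w(q)=\tau^2w(q)^2=\tau^2\gamma(1,\lambda)$, so $(\xi,p,q)\in W^\circ$. Thus the class in question is $W_*[\xi]$, which does not depend on $\xi\in C_+$.
\end{proof}

\subsection{A torsion criterion}

To see what constancy should mean, replace $q$ by a point $q'$ with $q'=-q'$. Then $[(p,q')]+[(-p,-q')]$ is the image of $[p]+[-p]=2[o_1]$ under $E_1\cong E_1\times\{q'\}$, hence constant. These $q'$ are the points with $\gamma(1,y)=0$, and the corresponding plane sections of $X_0$ are $\{f=0\}$, unions of four lines, in agreement with (BV). The next proposition says that constancy forces the point to be torsion.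

\begin{proposition}\label{prop:torsion}
Let $E_1,E_2$ be elliptic curves with $\operatorname{Hom}(E_1,E_2)=0$, and let $q\in E_2$. If the class $[(p,q)]+[(-p,-q)]\in\operatorname{CH}_0(E_1\times E_2)$ is the same for all $p$ in a nonempty open subset of $E_1$, then $q$ is a torsion point.
\end{proposition}

\begin{proof}
Let $z_0$ be a $0$-cycle representing the constant class. Let $\Delta_+,\Delta_-\subset E_1\times E_1$ be the graphs of $p\mapsto p$ and $p\mapsto -p$. View $Y=E_1\times E_1\times E_2$ as a family over the first factor, and put $Z=\Delta_+\times\{q\}+\Delta_-\times\{-q\}$. Its fiber over $p$ is $(p,q)+(-p,-q)$. Lemma~\ref{lem:spread}(c), applied to $\alpha=[Z]-[E_1\times z_0]$, gives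
\begin{equation}\label{eq:BS}
N\bigl([Z]-[E_1\times z_0]\bigr)=\sum_i\{p_i\}\times\beta_i\quad\text{in }\operatorname{CH}_1(Y),\qquad\beta_i\in\operatorname{Pic}(E_1\times E_2),\ N\ge1.
\end{equation}
The quotient of $\operatorname{Pic}(E_1\times E_2)$ by the pullbacks from the two factors is isomorphic to $\operatorname{Hom}(E_1,E_2)=0$. So $\beta_i=\delta_i\times E_2+E_1\times\varepsilon_i$ with divisors $\delta_i$ on $E_1$ and $\varepsilon_i$ on $E_2$.

We have no control over $z_0,p_i,\delta_i,\varepsilon_i$, so we want a homomorphism that kills all of these terms but remembers $q$. Up to the factor $E_2$, the unknown terms are points and horizontal or vertical fibers of $E_1\times E_1$. We therefore intersect with a divisor of degree zero on both kinds of fibers,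
\[
\mathcal P=\Delta_+-\{o_1\}\times E_1-E_1\times\{o_1\},
\]
and set $\Psi(\alpha)=\operatorname{pr}_{E_2*}\bigl((\mathcal P\times E_2)\cdot\alpha\bigr)\in\operatorname{CH}_0(E_2)$ for $\alpha\in\operatorname{CH}_1(Y)$. For a curve $C\subset E_1\times E_1$ and $b\in E_2$ we have $\Psi(C\times\{b\})=(\mathcal P\cdot C)[b]$. The intersection numbers are
\[
\begin{array}{c|ccc|c}
C&\Delta_+\cdot C&(\{o_1\}\times E_1)\cdot C&(E_1\times\{o_1\})\cdot C&\mathcal P\cdot C\\\hline
\Delta_+&0&1&1&-2\\
\Delta_-&4&1&1&2\\
E_1\times\{a\}&1&1&0&0\\
\{p\}\times E_1&1&0&1&0
\end{array}
\]
Here $\Delta_+^2=0$ because the normal bundle of the diagonal is the tangent bundle of $E_1$, and $\Delta_+$ meets $\Delta_-$ transversally at the four points $(p,p)$ with $2p=o_1$. The last two rows show that $\Psi$ kills $E_1\times z_0$ and $\{p_i\}\times E_1\times\varepsilon_i$. It kills $\{p_i\}\times\delta_i\times E_2$ too, because $\mathcal O(\mathcal P\times E_2)$ is pulled back from $E_1\times E_1$ and hence trivial on each curve $\{p\}\times\{a\}\times E_2$. Applying $\Psi$ to \eqref{eq:BS} gives $N(2[-q]-2[q])=0$ in $\operatorname{CH}_0(E_2)$. The sum of the points of a principal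 divisor is the origin, so $4Nq=o_2$.
\end{proof}

The hypothesis on $\operatorname{Hom}(E_1,E_2)$ is used only to decompose $\beta_i$. If $\beta_i$ were the graph of an isogeny $\chi$, then $\mathcal P|_{\{p_i\}\times E_1}=[p_i]-[o_1]$ would give the uncontrolled term $\Psi(\{p_i\}\times\beta_i)=[\chi(p_i)]-[o_2]$.

\subsection{Arithmetic of $E_1$ and $E_2$}

Both remaining points are checked on a Weierstrass model. The map $\psi(y,w)=(a,b)=(y^2,yw)$ sends $E_2$ onto
\[
E'\colon b^2=a^3+5a^2+a,
\]
since $y^2w^2=y^2(y^4+5y^2+1)$. A nonconstant morphism of elliptic curves is an isogeny followed by a translation, here by $\psi(o_2)$, which has $b=0$ and is therefore a $2$-torsion point.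

\begin{lemma}\label{lem:nonisog}
$\operatorname{Hom}(E_1,E_2)=0$.
\end{lemma}

\begin{proof}
The automorphism $(x,w)\mapsto(ix,w)$ of $E_1$ multiplies the holomorphic form $dx/w$ by $i$. Composing it with a translation gives an endomorphism with the same action, which is not multiplication by an integer. So $E_1$ has complex multiplication, and so does every curve isogenous to it. The curve $b^2=a^3+\alpha a^2+\beta a$ has $j=256(\alpha^2-3\beta)^3/\bigl(\beta^2(\alpha^2-4\beta)\bigr)$, so $j(E')=256\cdot22^3/21$. This rational number is not an integer because $3\nmid256\cdot22^3$, so it is not an algebraic integer. The $j$-invariant of a curve with complex multiplication is an algebraic integer. Hence $E'$ is not isogenous to $E_1$, and neither is $E_2$.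
\end{proof}

\begin{lemma}\label{lem:nontorsion}
The point $q\in E_2$ with $y(q)=\lambda$ is not torsion.
\end{lemma}

\begin{proof}
It suffices to show that $P=\psi(q)$ has infinite order on $E'$. We have $a(P)=\lambda^2=-\frac52$ and $b(P)^2=(-\frac52)(-\frac{21}4)=\frac{105}8$, which is not a square in $\mathbb Q$. We rescale to make $P$ rational: since $210^3\cdot\frac{105}8=105^4$, put $\mathsf x=210a$ and $\mathsf y=210^{3/2}b$. This identifies $E'$ with
\[
\mathsf y^2=\mathsf x^3+1050\,\mathsf x^2+44100\,\mathsf x
\]
and $P$ with $(-525,\pm11025)$. The tangent line at $P$ has slope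
\[
\frac{3\cdot525^2-2100\cdot525+44100}{\pm22050}=\frac{-231525}{\pm22050}=\mp\frac{21}2,
\]
so $\mathsf x(2P)=\frac{441}4-1050+2\cdot525=\frac{441}4$. The Nagell--Lutz theorem says that a rational torsion point on $\mathsf y^2=\mathsf x^3+a_2\mathsf x^2+a_4\mathsf x+a_6$ with $a_i\in\mathbb Z$, other than the origin, has integral coordinates. So the rational point $2P$ has infinite order.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first two assertions were proved in Section~\ref{sec:nodes}. If $C_+$ were a constant cycle curve, Lemma~\ref{lem:transfer}, Lemma~\ref{lem:nonisog} and Proposition~\ref{prop:torsion} would make $q$ a torsion point, contrary to Lemma~\ref{lem:nontorsion}. The automorphism $\theta$ exchanges $C_+$ and $C_-$ and acts bijectively on $\operatorname{CH}_0(X_0)$, so $C_-$ is not a constant cycle curve either. Finally, $C_{\mathrm{en}}\supset C_+$ contains two points with different classes.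
\end{proof}

\begin{remark}
Some care in the choice of the coefficient $5$ is needed. With $0$ in its place, the equation becomes $x_3^4=x_0^4+x_1^4-x_2^4$, the two nodes merge into a tacnode $x_3^4=s^2\mu$, and $C_+=C_-=\{x_3=0\}$ is a constant cycle curve, since $4[z]=\pi^*[\pi(z)]$ for its points.
\end{remark}

The rest of the paper uses Theorem~\ref{thm:A} in the following form.

\begin{corollary}\label{cor:goodd}
For all but countably many $d\in D$, the curve $\Gamma_d$ is a nodal elliptic curve whose nodes satisfy $[z_+(d)]\ne c_{X_0}$ and $[z_-(d)]\neq c_{X_0}$.
\end{corollary}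

\begin{proof}
By \eqref{eq:ccc} some point of $C_+$ has class different from $c_{X_0}$. By Corollary~\ref{cor:closed}, the points of class $c_{X_0}$ form a countable union of proper closed subsets of the irreducible curve $C_+$, hence a countable set. The same holds for $C_-$.
\end{proof}

\section{Deforming nodal curves and K3 surfaces}\label{sec:deform}

\subsection{Keeping chosen nodes}

To carry a node of class $\neq c$ to other surfaces we must know that the nodal curve deforms with the surface. Let $\mathcal X\subset\mathbb P^N\times B\to B$ be a smooth projective family of K3 surfaces over a variety $B$. Let $H$ be a \emph{class over $B$}, that is, a section $b\mapsto H_b\in\operatorname{Pic}(X_b)$ of the relative Picard scheme; locally on $B$ in the \'etale or analytic topology it is given by a line bundle on the total space. Let $H^2=2h-2$ and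
\[
\mathcal S=\{(b,C,y_1,\dots,y_{h-1}):\ C\in|H_b|,\ y_i\in\operatorname{Sing}(C)\text{ pairwise distinct}\},
\]
a locally closed subset of the product over $B$ of a relative Hilbert scheme with $h-1$ copies of $\mathcal X$, with its reduced structure. For $v\in\mathcal S$ we write $b(v),C_v,y_i(v)$. The \emph{partial normalization} of a nodal curve at a set of nodes separates the two branches at these nodes and leaves the other nodes alone.

\begin{lemma}\label{lem:nodes}
Let $b_0$ be a smooth point of $B$, let $C_0\in|H_{b_0}|$ be a connected nodal curve, and let $x_1,\dots,x_{h-1}$ be distinct nodes of $C_0$ such that the partial normalization $\tilde C_0$ at these nodes is connected. Then $v_0=(b_0,C_0,x_1,\dots,x_{h-1})$ has a connected analytic neighborhood $V^\circ$ in $\mathcal S$ such that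
\begin{enumerate}
\item[(a)] $V^\circ$ is a complex manifold of dimension $\dim B+1$ and $V^\circ\to B$ is a submersion;
\item[(b)] for $v\in V^\circ$ the curve $C_v$ is nodal, has at most as many nodes as $C_0$, and its partial normalization at $y_1(v),\dots,y_{h-1}(v)$ is connected.
\end{enumerate}
Consequently $v_0$ lies on a unique irreducible component $V$ of $\mathcal S$, of dimension $\dim B+1$, and $V$ dominates $B$.
\end{lemma}

\begin{proof}
Write $X=X_{b_0}$ and $H=H_{b_0}$. From $0\to\mathcal O(-C_0)\to\mathcal O\to\mathcal O_{C_0}\to0$ and $H^1(X,\mathcal O)=0$ we get $h^1(H)=h^1(\mathcal O(-C_0))=h^0(\mathcal O_{C_0})-1=0$, and $h^2(H)=h^0(H^{-1})=0$. So $h^0(H_b)=h+1$ for $b$ near $b_0$, and near $(b_0,C_0)$ the space $\mathbf P$ of pairs $(b,C)$ with $C\in|H_b|$ is a $\mathbb P^h$-bundle over $B$.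

Near a node $x$ of $C_0$, let $F_p$ be a local equation of $C_p$, depending holomorphically on $p\in\mathbf P$. At $p_0=(b_0,C_0)$ it has a nondegenerate critical point at $x$. By the implicit function theorem $F_p$ has a unique critical point $y(p)$ near $x$, again nondegenerate; let $e(p)=F_p(y(p))$. The curve $C_p$ is smooth near $x$ if $e(p)\ne0$ and has just a node at $y(p)$ if $e(p)=0$. Away from the nodes of $C_0$, nearby curves are smooth. This proves the first two claims of (b) and identifies the germ of $\mathcal S$ at $v_0$ with $\{e_1=\dots=e_{h-1}=0\}\subset\mathbf P$, where $e_i$ belongs to $x_i$.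

For (a) we show that $de_1,\dots,de_{h-1}$ are independent already on the tangent space of the fiber $|H|$. This space is $H^0(X,H)/\mathbb C s_{C_0}=H^0(C_0,H|_{C_0})=H^0(C_0,\omega_{C_0})$, by $H^1(X,\mathcal O)=0$ and adjunction, and it has dimension $h$. Along $F_{p_0}+\epsilon s$ the critical value changes to first order by $\epsilon s(x_i)$, because $dF_{p_0}(x_i)=0$; so $de_i$ is evaluation at $x_i$. A section of $\omega_{C_0}$ is a $1$-form on the normalization with at most simple poles over the nodes and opposite residues on the two branches, and it vanishes at a node exactly when the residues there vanish. So the common kernel of the $de_i$ is $H^0(\tilde C_0,\omega_{\tilde C_0})$, dual to $H^1(\mathcal O_{\tilde C_0})$. Since $\chi(\mathcal O_{\tilde C_0})=(1-h)+(h-1)=0$, its dimension is $h^0(\mathcal O_{\tilde C_0})=1$. The $h-1$ functionals have a kernel of codimension $h-1$, so they are independent.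

Over $V^\circ$, the Morse lemma with parameters shows that the family of curves is $\{uv=0\}\times V^\circ$ near the $i$th node. So the partial normalizations form a flat proper family of reduced curves, and $h^0(\mathcal O)=1$ persists near $v_0$ by semicontinuity. The last sentence follows since $V^\circ$ is irreducible as an analytic space and its image in $B$ is open.
\end{proof}

Connectedness of $\tilde C_0$ is exactly what makes the conditions independent: if $\tilde C_0$ had $k$ connected components, the kernel would have dimension $k$.

\subsection{The family of nodal elliptic curves on one surface}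

Let $(X,L)$ be a polarized K3 surface of genus $g\ge2$. Take $B$ to be a point and $H=L$, and let $\mathcal N\subset\mathcal S$ be the set of $t$ such that $C_t$ is a nodal elliptic curve; then $y_1(t),\dots,y_{g-1}(t)$ are all its nodes.

\begin{proposition}\label{prop:elliptic}
\begin{enumerate}
\item[(a)] $\mathcal N$ is open in $\mathcal S$ and smooth of pure dimension one.
\item[(b)] On each connected component $T$ of $\mathcal N$, each map $y_i\colon T\to X$ is nonconstant. So $C_{\mathrm{en}}$ is empty or a curve.
\item[(c)] Let $T$ be as in (b) and let $R\subset X$ be a smooth irreducible curve. For all but finitely many $t\in T$, every branch of $C_t$ is transverse to $R$ at every point of $C_t\cap R$.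
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Apply Lemma~\ref{lem:nodes} at $t_0\in\mathcal N$. For $t\in V^\circ$ the curve $C_t$ has exactly the nodes $y_i(t)$, and its normalization is connected, so $C_t$ is integral of geometric genus $1$. Thus the constructible set $\mathcal N$ is open in the analytic topology, hence Zariski open, and it is smooth of dimension one.

For (b) and (c), normalize the total space of the family $(C_t)_{t\in T}$. By the local product structure at the nodes this gives a smooth family $\mathcal E\to T$ of curves $E_t$ of genus one and a morphism $\Phi\colon\mathcal E\to X$ restricting to the normalizations $E_t\to C_t$. The map $t\mapsto C_t$ is finite-to-one, so the image of $\Phi$ contains infinitely many curves and $\Phi$ is dominant. Hence $\Phi^*\sigma_X$ is a nonzero section of $\omega_{\mathcal E}$, vanishing exactly where $\Phi$ is not \'etale. Here genus one enters: $\omega_{\mathcal E}|_{E_t}\cong\omega_{E_t}\cong\mathcal O_{E_t}$, so on each fiber the section vanishes identically or nowhere. After removing finitely many points from $T$, the map $\Phi$ is \'etale.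

(b) If $y_i$ were constant with value $y$, then $\Phi^{-1}(y)$ would meet every fiber $E_t$, but an \'etale morphism has finite fibers. So $C_{\mathrm{en}}$ is the union of the finitely many irreducible curves $\overline{y_i(T)}$.

(c) The preimage $R'=\Phi^{-1}(R)$ is a smooth curve or empty. It contains no fiber $E_t$, since $C_t$ is singular and so differs from $R$. Hence $R'\to T$ is nonconstant on each component and ramified at finitely many points. At an unramified point $p\in R'\cap E_t$ the tangent lines of $R'$ and $E_t$ differ, and the isomorphism $d\Phi_p$ carries them to the tangent lines of $R$ and of the branch of $C_t$.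
\end{proof}

\subsection{Families of K3 surfaces with one or two line bundles}\label{sub:families}

Let $X$ be a K3 surface and $\Lambda\subset\operatorname{Pic}(X)$ a sublattice of rank $\rho$ containing an ample class. By the Hodge index theorem $\Lambda$ is nondegenerate, so $\Lambda^\perp\subset H^2(X,\mathbb Z)$ is nondegenerate of rank $22-\rho$, and the period domain
\[
\Omega_\Lambda=\{[\sigma]\in\mathbb P(\Lambda^\perp\otimes\mathbb C):\sigma^2=0,\ \sigma\cdot\bar\sigma>0\}
\]
is an open subset of a smooth quadric of dimension $20-\rho$. By the local Torelli theorem, $b\mapsto[\sigma_{X_b}]$ identifies the locus in the universal deformation of $X$ where the classes of $\Lambda$ remain in the Picard group with a neighborhood of $[\sigma_X]$ in $\Omega_\Lambda$. A class of $H^2(X,\mathbb Z)$ outside $\Lambda\otimes\mathbb Q$ defines a nonzero linear form on $\Lambda^\perp\otimes\mathbb C$, whose zero set contains no open part of the quadric. There are countably many such classes. So if $\Lambda$ is primitive, then $\operatorname{Pic}(X_b)=\Lambda$ outside countably many proper analytic subsets of this neighborhood. Corollary~\ref{cor:closed} needs algebraic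 bases, which we now fix.

\emph{One class.} Let $A$ be ample on $X$. Then $3A$ is very ample (Saint-Donat). Let $U_A$ be the connected component through $X$ of the locus in the Hilbert scheme of $\mathbb P^N=|3A|^\vee$ of K3 surfaces embedded by a complete linear system $|3A_b|$. An embedding is a basis of $H^0(3A_b)$ up to scalar, so locally $U_A$ is an open subset of $\Omega_{\mathbb ZA}\times\mathrm{PGL}_{N+1}$. Thus $U_A$ is a smooth variety, and $A$ is a class over $U_A$, ample on every fiber. If $A$ is primitive with $A^2=2g-2$, the moduli space $\mathcal F_g$ is the geometric quotient by $\mathrm{PGL}_{N+1}$ of the space of all such embedded surfaces with primitive $A_b$ of genus $g$. That space is irreducible because $\mathcal F_g$ is irreducible and the group is connected, so it equals $U_A$. In particular, the fibers of $U_A\to\mathcal F_g$ are orbits, and proper invariant closed subsets have proper closed images.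

\emph{Two classes.} The relative Picard scheme of the universal family over $U_A$ is a countable disjoint union of schemes of finite type over $U_A$, indexed by Hilbert polynomials. Near a point $(b,M)$ with $M\notin\mathbb QA_b$, its reduced structure is the locus of $U_A$ where $M$ stays in the Picard group, the preimage of the smooth hypersurface $\Omega_{\langle A,M\rangle}\subset\Omega_{\mathbb ZA}$. We draw two consequences.
\begin{enumerate}
\item[(F1)] If $A$ is primitive, $\operatorname{Pic}(X_b)=\mathbb ZA_b$ for very general $b\in U_A$: the other $b$ lie in the images of countably many varieties of dimension $\dim U_A-1$.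
\item[(F2)] For $M\in\operatorname{Pic}(X)\setminus\mathbb QA$ let $B_{A,M}$ be the irreducible component through $b_0=(X,M)$. It is a variety, smooth at $b_0$, carrying a family of K3 surfaces with classes $A$ and $M$. If $\Lambda=\mathbb ZA+\mathbb ZM$ is primitive in $\operatorname{Pic}(X)$, there is a connected smooth analytic neighborhood $B^\circ$ of $b_0$ with $\operatorname{Pic}(X_b)=\Lambda$ outside countably many proper analytic subsets of $B^\circ$.
\end{enumerate}
When we apply Lemma~\ref{lem:nodes} over $B_{A,M}$, we take $V^\circ$ mapping into $B^\circ$. Preimages of proper analytic subsets of $B^\circ$ under the submersion $V^\circ\to B^\circ$ are proper, and a connected complex manifold is not a countable union of proper analytic subsets (Baire). So countably many conditions of this kind, or of the kind provided by Corollary~\ref{cor:closed}, can be imposed on a point $v\in V^\circ$ at once.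

\section{Reduction to a single surface}\label{sec:reduction}

\begin{proposition}\label{prop:reduction}
Let $g\geq 3$. Suppose there are a polarized K3 surface $(X_1,H)$ of genus $g$, a connected nodal curve $C_1\in|H|$, and distinct nodes $x_1,\dots,x_{g-1}$ of $C_1$ such that the partial normalization at these nodes is connected and $[x_1]\ne c_{X_1}$. Then Theorem~\ref{thm:B} holds for $g$.
\end{proposition}

\begin{proof}
Let $U=U_H$ and let $V\to U$ be the component given by Lemma~\ref{lem:nodes} through $v_1=(X_1,C_1,x_1,\dots,x_{g-1})$. It is dominant with $\dim V=\dim U+1$, so its fibers $V_b$ are one-dimensional over a dense open subset of $U$. By Corollary~\ref{cor:closed}, the set of $v$ with $[y_1(v)]=c$ is a union of countably many closed subsets $Z_1,Z_2,\dots$ of $V$, all proper because they miss $v_1$. Being nodal is an open condition, so the locus $Z_0$ where $C_v$ is not a nodal curve is also closed and misses $v_1$. Each $Z_i$ has dimension at most $\dim U$, so the set of $b$ with $\dim(Z_i\cap V_b)\ge1$ lies in a closed subset of dimension at most $\dim U-1$.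

With (F1), we find countably many proper closed subsets $U_j\subset U$ such that for $b\notin\bigcup U_j$ the fiber $V_b$ is one-dimensional, $V_b\cap\bigcup Z_i$ is countable, and $\operatorname{Pic}(X_b)=\mathbb ZH_b$. Fix such a $b$. Every irreducible curve on $X_b$ has class a positive multiple of $H_b$, so all members of $|H_b|$ are integral. For $v\in V_b\setminus\bigcup Z_i$ the curve $C_v$ is thus integral and nodal with at least $g-1$ nodes, so its geometric genus is $0$ or $1$. The map $v\mapsto C_v$ is finite-to-one, $V_b$ is uncountable, and $X_b$ has countably many rational curves. So for some $v$ the curve $C_v$ is a nodal elliptic curve with $[y_1(v)]\ne c_{X_b}$. Then $C_{\mathrm{en}}$ is nonempty, it is a curve by Proposition~\ref{prop:elliptic}(b), and it is not a constant cycle curve by \eqref{eq:ccc}.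

It remains to descend to $\mathcal F_g$. Let $U_j'\subset U_j$ be the intersection of all translates of $U_j$ under $\mathrm{PGL}_{N+1}$. It is a proper invariant closed subset, so its image in $\mathcal F_g$ is a proper closed subset. For a point of $\mathcal F_g$ outside these images, the corresponding orbit lies in no $U_j$. An irreducible variety over $\mathbb C$ is not a countable union of proper closed subsets, so the orbit contains a point $b\notin\bigcup U_j$.
\end{proof}

The curve $C_1$ may be reducible, and we use this freedom as follows. Let $\Gamma\in|L|$ be a nodal elliptic curve on a surface of genus $3$, with nodes of class $\ne c$, and let $R$ be a smooth rational curve meeting $\Gamma$ transversally in $m=L\cdot R$ points. Then $(L+R)^2=4+2m-2$, so $H=L+R$ has genus $g=m+2$. Mark the two nodes of $\Gamma$ and $m-1$ of the points of $\Gamma\cap R$. These are $g-1$ nodes, and the partial normalization is an elliptic curve with a rational curve attached at one point. What has to be arranged is the existence of $R$ and the ampleness of $H$. Since $H\cdot R=m-2$, ampleness fails for $g=4$ and needs a separate argument there.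

\section{Genus three and four}\label{sec:low}

For $g=3$, apply Proposition~\ref{prop:reduction} to $(X_0,L)$, a curve $\Gamma_d$ as in Corollary~\ref{cor:goodd}, and its nodes $z_+(d),z_-(d)$.

\subsection{Sixteen lines on $X_0$}

Let $P_1,\dots,P_4$ be the zeros of $f$ on the line $x_2=x_3=0$ and $Q_1,\dots,Q_4$ the zeros of $\gamma$ on the line $x_0=x_1=0$. Both $f$ and $\gamma$ vanish on the line $\ell_{ij}=\overline{P_iQ_j}$, so $\ell_{ij}\subset X_0$. We have $L\cdot\ell_{ij}=1$ and $\ell_{ij}^2=-2$. Two distinct lines with the same $i$ meet at $P_i$, and two with the same $j$ meet at $Q_j$. If $i\ne k$ and $j\neq l$, then $P_i,P_k,Q_j,Q_l$ span $\mathbb P^3$, so $\ell_{ij}$ and $\ell_{kl}$ are disjoint. Thus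
\begin{equation}\label{eq:lines}
\ell_{ij}\cdot\ell_{kl}=\begin{cases}-2&\text{if }(i,j)=(k,l),\\ 1&\text{if exactly one of }i=k,\ j=l\text{ holds},\\0&\text{otherwise.}\end{cases}
\end{equation}
The plane through $P_i$ and the line $x_0=x_1=0$ lies in $\{f=0\}$, so it cuts $X_0$ in $\{\gamma=0\}$; this gives $L=\sum_j\ell_{ij}$, and exchanging the roles of $f$ and $\gamma$ gives $L=\sum_i\ell_{ij}$. The class $L-\ell_{ab}$ has square $4-2-2=0$ and degree $3$. It is nef, because it has the two effective representatives $\sum_{j\ne b}\ell_{aj}$ and $\sum_{i\ne a}\ell_{ib}$ without common component, and an irreducible curve is missing from at least one of them.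

\subsection{Genus four}

We take for $R$ the reducible conic $\ell_{21}+\ell_{22}$ and put $H=L+\ell_{21}+\ell_{22}$. Then $H^2=4+4-2=6$ and $H\cdot\ell_{21}=H\cdot\ell_{22}=1-2+1=0$, while $H\cdot C\ge L\cdot C>0$ for every other irreducible curve $C$. So $H$ is nef but not ample. The remedy is to deform $X_0$ so that $H$ survives and the two lines do not. To stay within the projective families of Section~\ref{sub:families} we keep an auxiliary ample class, chosen so that it generates with $H$ a lattice without $(-2)$-classes orthogonal to $H$.

Let $A=2L-\ell_{33}=L+(L-\ell_{33})$, ample as the sum of an ample and a nef class. Then $A^2=16-4-2=10$ and $H\cdot A=2\cdot6-1=11$. The lattice $\Lambda=\mathbb ZH+\mathbb ZA$ has determinant $60-121=-61$. An overlattice of index $k$ has determinant $-61/k^2\in\mathbb Z$, so $k=1$ and $\Lambda$ is primitive in $\operatorname{Pic}(X_0)$. The classes $\alpha H+\beta A$ orthogonal to $H$ satisfy $6\alpha+11\beta=0$, so they are the multiples of $11H-6A$, of square $726-1452+360=-366$. None has square $-2$.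

Choose $d$ as in Corollary~\ref{cor:goodd} with $P_2\notin\Gamma_d$. This excludes finitely many more $d$: the tangent lines of $D$ through $\pi(P_2)$ are the finitely many intersection points of $D^\vee$ with a line. Since $\Gamma_d\cdot\ell_{2j}=1$, the curve $\Gamma_d$ meets $\ell_{2j}$ in a single point $n_j$, which is a smooth point of $\Gamma_d$, and the intersection is transverse. As $n_1,n_2,P_2$ are distinct, $C_0=\Gamma_d+\ell_{21}+\ell_{22}\in|H|$ is a connected nodal curve. Its partial normalization at $z_+(d),z_-(d),n_2$ is the chain formed by the normalization of $\Gamma_d$, $\ell_{21}$ and $\ell_{22}$, joined at $n_1$ and $P_2$, so it is connected.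

Apply Lemma~\ref{lem:nodes} over $B_{A,H}$ with $h=4$, and choose $v\in V^\circ$ such that $X''=X_{b(v)}$ satisfies:
\begin{enumerate}
\item[(i)] $\operatorname{Pic}(X'')=\Lambda$;
\item[(ii)] $[y_1(v)]\neq c_{X''}$, where $y_1(v_0)=z_+(d)$;
\item[(iii)] every class in $\Lambda$ that is effective on $X''$ is effective on $X_0$.
\end{enumerate}
Conditions (i) and (ii) are covered by (F2) and Corollary~\ref{cor:closed}. For (iii), if $M\in\Lambda$ has $h^0(X_0,M)=0$, then $\{b\in B^\circ:h^0(X_b,M_b)>0\}$ is by semicontinuity an analytic subset that misses $b_0$, and there are countably many $M$.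

Let $C\subset X''$ be an irreducible curve. By (i) and (iii) its class is effective on $X_0$, where $H$ is nef, so $H\cdot C\ge0$. If $H\cdot C=0$, then $C^2<0$ by the Hodge index theorem, so $C^2=-2$, which is impossible in $\Lambda\cap H^\perp$. Hence $H$ is ample on $X''$, and it is primitive as a member of a basis of $\operatorname{Pic}(X'')$. By Lemma~\ref{lem:nodes}(b) and (ii), Proposition~\ref{prop:reduction} applies to $(X'',H,C_v)$. This proves Theorem~\ref{thm:B} for $g=4$.

\section{Genus at least five}\label{sec:high}

Let $m=g-2\ge3$. We need a smooth rational curve of degree $m$, and we do not look for it on $X_0$ itself. We find a class $r\in\operatorname{Pic}(X_0)$ with the right intersection numbers and deform $X_0$, along with $\Gamma_d$, until the Picard group is $\mathbb ZL\oplus\mathbb Zr$. In so small a lattice $r$ has no room to decompose.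

\subsection{A $(-2)$-class of prescribed degree}

\begin{lemma}\label{lem:class}
For every $m\ge1$ there is $r\in\operatorname{Pic}(X_0)$ with $r^2=-2$ and $L\cdot r=m$ such that $\mathbb ZL\oplus\mathbb Zr$ is primitive in $\operatorname{Pic}(X_0)$.
\end{lemma}

\begin{proof}
Let $F=L-\ell_{11}$, so $F^2=0$ and $F\cdot\ell_{22}=1$. For any $\zeta$ orthogonal to $F$ and $\ell_{22}$, the class $\ell_{22}+aF+\zeta$ has square $-2+2a+\zeta^2$, so $a=-\frac12\zeta^2$ gives a $(-2)$-class; it remains to reach every degree. Put $n(x,y)=x^2-xy+y^2$ and
\[
\zeta=u\ell_{13}+v\ell_{14}+u'\ell_{31}+v'\ell_{41}.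
\]
By \eqref{eq:lines}, each of these four lines meets $\ell_{11}$ and misses $\ell_{22}$, so $\zeta\cdot F=\zeta\cdot\ell_{22}=0$. Also $\ell_{13}\cdot\ell_{14}=\ell_{31}\cdot\ell_{41}=1$ and the first pair is disjoint from the second, so $\zeta^2=-2a$ with $a=n(u,v)+n(u',v')$. Set $r=\ell_{22}+aF+\zeta$. Then $L\cdot r=1+3a+u+v+u'+v'$. The identity $n(3u+1,3v+1)=9n(u,v)+3(u+v)+1$ turns $L\cdot r=m$ into
\begin{equation}\label{eq:rep}
3m-1=n(x,y)+n(x',y'),\qquad (x,y)=(3u+1,3v+1),\quad(x',y')=(3u'+1,3v'+1).
\end{equation}

\emph{Solving \eqref{eq:rep}.} We have $n(\alpha+\beta,2\beta)=\alpha^2+3\beta^2$, and the form $\alpha^2+\alpha'^2+3\beta^2+3\beta'^2$ represents all positive integers (Ramanujan). This also follows from Bhargava's $15$-theorem, by which a positive definite form with integral Gram matrix represents all positive integers once it represents $1,2,3,5,6,7,10,14,15$; here $5=4+1$, $6=3+3$, $7=4+3$, $10=9+1$, $14=1+1+12$, $15=12+3$. So $3m-1=n(x,y)+n(x',y')$ for some integers, and we must arrange $(x,y)\equiv(x',y')\equiv(1,1)\pmod3$. Since $n(x,y)\equiv(x+y)^2\in\{0,1\}$ and $3m-1\equiv2\pmod 3$, neither $x+y$ nor $x'+y'$ is divisible by $3$.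 The map $(x,y)\mapsto(-y,x-y)$ preserves $n$, because $y^2+y(x-y)+(x-y)^2=n(x,y)$, and so does $-1$. The first map cycles $(1,1)\mapsto(-1,0)\mapsto(0,-1)\mapsto(1,1)$. These three classes and their negatives are all six classes modulo $3$ with $x+y\not\equiv0$, so each pair can be moved to $(1,1)$.

\emph{Primitivity.} The classes $L,r$ are independent since $-8-m^2\ne0$. Suppose a prime $p$ divides $\alpha L+\beta r$ in $\operatorname{Pic}(X_0)$ with $(\alpha,\beta)\not\equiv(0,0)\pmod p$. Since $L\cdot F=3$ and $r\cdot F=1$, we get $\beta\equiv-3\alpha$, so $\alpha\not\equiv0$ and $p$ divides $L-3r$. The class $F$ is orthogonal to all $\ell_{1j},\ell_{i1}$ with $i,j\neq1$, and \eqref{eq:lines} gives $r\cdot\ell_{12}=1+u+v$, $r\cdot\ell_{13}=-2u+v$, $r\cdot\ell_{14}=u-2v$. So $p$ divides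
\[
-2-3(u+v),\qquad 1+6u-3v,\qquad 1-3u+6v .
\]
The first number shows $p\neq3$. Subtracting it from the other two gives $3x$ and $3y$, so $p$ divides $x$ and $y$. Transposing indices, $r\cdot\ell_{21}=1+u'+v'$, $r\cdot\ell_{31}=-2u'+v'$, $r\cdot\ell_{41}=u'-2v'$ show that $p$ divides $x'$ and $y'$. By \eqref{eq:rep}, $p\mid3m-1$. But $p$ also divides $(L-3r)\cdot L=4-3m$, hence $p\mid 3$, a contradiction.
\end{proof}

\begin{example}
For $g=5$ we have $m=3$ and $8=n(-2,1)+n(1,1)$, so $u=-1$, $v=u'=v'=0$, $a=1$, and $r=\ell_{22}+L-\ell_{11}-\ell_{13}=\ell_{22}+\ell_{12}+\ell_{14}$. This is a chain of three lines. On the deformed surface below it becomes a smooth rational curve of degree $3$.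
\end{example}

\subsection{The class $r$ becomes irreducible}

\begin{lemma}\label{lem:irred}
Let $X'$ be a K3 surface with $\operatorname{Pic}(X')=\mathbb ZL\oplus\mathbb Zr$, where $L$ is ample, $L^2=4$, $r^2=-2$ and $L\cdot r=m\ge1$. Then $r$ is the class of a smooth rational curve.
\end{lemma}

\begin{proof}
We first show that every class $M=aL+br$ with $M^2=-2$ has $|L\cdot M|\ge m$. The equation is $2a^2+abm-b^2=-1$, and $L\cdot M=4a+bm$. Replacing $M$ by $-M$ we may assume $a\ge0$. If $a=0$, then $b=\pm1$ and $|L\cdot M|=m$. If $a>0$, then $b\ne0$ because $2a^2\neq-1$. For $b>0$ we have $L\cdot M>m$. For $b=-k<0$ the equation gives $akm=2a^2+1-k^2\le2a^2$, so $km\le2a$ and $L\cdot M=4a-km\ge2a\ge km\ge m$.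

Since $\chi(r)=1$, one of $\pm r$ is effective, and it is $r$ because $L\cdot r>0$. Write $r$ as a sum of irreducible curves. As $r^2<0$, one of them, say $R$, has $r\cdot R<0$. Distinct irreducible curves meet nonnegatively, so $R^2<0$, and $R$ is a smooth rational curve with $R^2=-2$. Then $L\cdot R\ge m=L\cdot r$, so the effective divisor $r-R$ has degree at most $0$ and vanishes.
\end{proof}

The proof enumerates all $(-2)$-classes on $X'$. This is where the primitivity in Lemma~\ref{lem:class} is needed: without it the Picard group of the deformed surface would be a larger lattice.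

\subsection{End of the proof of Theorem~\ref{thm:B}}

Take $r$ as in Lemma~\ref{lem:class} with $m=g-2\geq 3$, and $d$ as in Corollary~\ref{cor:goodd}. Apply Lemma~\ref{lem:nodes} over $B_{L,r}$ to the class $L$, with $h=3$, the curve $\Gamma_d$ and its nodes $z_+(d),z_-(d)$. By (F2) and Corollary~\ref{cor:closed} there is $v\in V^\circ$ such that $X'=X_{b(v)}$ has $\operatorname{Pic}(X')=\mathbb ZL\oplus\mathbb Zr$ and $[y_1(v)],[y_2(v)]\ne c_{X'}$. The class $L$ is ample on $X'$ by construction of the family, so $(X',L)$ is a polarized K3 surface of genus $3$. By Lemma~\ref{lem:nodes}(b), $C_v$ has exactly two nodes and connected normalization, so it is a nodal elliptic curve. By Lemma~\ref{lem:irred}, $r$ is the class of a smooth rational curve $R\subset X'$.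

The curve $C_v$ might be tangent to $R$, so we move it on $X'$. Let $T$ be the component through $v$ of the family $\mathcal N$ of Proposition~\ref{prop:elliptic} for $(X',L)$. By Corollary~\ref{cor:closed} and Proposition~\ref{prop:elliptic}(c), all but countably many $t\in T$ have $[y_1(t)],[y_2(t)]\ne c_{X'}$ and all branches of $C_t$ transverse to $R$. Fix such a $t$. The nodes $y_1(t),y_2(t)$ do not lie on $R$, since points of $R$ have class $c_{X'}$ by (BV); this is why both nodes were tracked. So $C_t$ meets $R$ transversally in $m$ smooth points, and $C_1=C_t+R$ is a connected nodal curve.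

Let $H=L+r$. It is primitive, being part of the basis $L+r,\ r$ of $\operatorname{Pic}(X')$, and $H^2=2m+2=2g-2$. It is ample, because $H\cdot R=m-2>0$ and $H\cdot C\ge L\cdot C>0$ for every irreducible curve $C\ne R$. Mark $y_1(t),y_2(t)$ and $m-1$ of the $m$ points of $C_t\cap R$. These are $m+1=g-1$ nodes of $C_1\in|H|$, the partial normalization is connected through the remaining point of $C_t\cap R$, and $[y_1(t)]\neq c_{X'}$. Proposition~\ref{prop:reduction} applies. Together with the cases $g=3,4$ of Section~\ref{sec:low}, this proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}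

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Huang}
Jiexiang Huang, \emph{The Curves of Elliptic Nodes on K3 Surfaces}, arXiv:2312.12631 (2023).

\end{thebibliography}
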